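\title{A lower bound of order $n^{|1-2/p|}$ for the numerical range constants of $\ell_p^n$}

\begin{abstract}
Let $1<p<\infty$ and $\alpha_p=|1/p-1/2|$. Consider the best constant $C$ in the inequality $\|f(T)\|\le C\sup_K|f|$, where $T$ is an operator on complex $\ell_p^n$, $f$ is a polynomial, and $K$ is the spatial or the algebraic numerical range of $T$. A question of M\"uller and Tomilov asks whether, for fixed $p$, these constants are bounded by a multiple of $n^{\alpha_p}$. We show that both constants are at least $\frac16 n^{2\alpha_p}$ for $n\ge2$, so the answer is negative for every $p\ne2$; for $p=2$ it is positive by the Crouzeix--Palencia theorem. Up to the value of the constant, the growth is already produced by powers of operators whose numerical range lies in the closed unit disk.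
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $1<p<\infty$, $q$ is the conjugate exponent ($1/p+1/q=1$), $\ell_p^n$ is $\mathbb C^n$ with the $\ell_p$-norm, and $\mathcal L(\ell_p^n)$ is the algebra of linear operators on $\ell_p^n$ with the operator norm $\|\cdot\|$. We pair $\ell_p^n$ with $\ell_q^n$ bilinearly, $\langle y,\xi\rangle=\sum_j y_j\xi_j$. The \emph{spatial} and the \emph{algebraic numerical range} of $T\in\mathcal L(\ell_p^n)$ are
\begin{align*}
W(T)&=\{\langle Tx,\xi\rangle:\ x\in\ell_p^n,\ \xi\in\ell_q^n,\ \|x\|_p=\|\xi\|_q=\langle x,\xi\rangle=1\},\\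
V(T)&=\{\varphi(T):\ \varphi\in\mathcal L(\ell_p^n)^*,\ \|\varphi\|=\varphi(I)=1\}.
\end{align*}
For $x\in\mathbb C^n$ define $x^\sharp$ by $x^\sharp_j=\overline{x_j}\,|x_j|^{p-2}$ if $x_j\neq0$ and $x^\sharp_j=0$ otherwise. Then $\langle x,x^\sharp\rangle=\|x\|_p^p$ and $\|x^\sharp\|_q=\|x\|_p^{p-1}$. By the equality case of H\"older's inequality, $\xi=x^\sharp$ is the only admissible partner of a unit vector $x$, so
\[
W(T)=\{\langle Tx,x^\sharp\rangle:\ \|x\|_p=1\}.
\]
The real part of $\langle Tx,x^\sharp\rangle$ is the derivative of $t\mapsto\|x+tTx\|_p$ at $t=0$, so $W(T)$ records the rates at which $T$ can stretch unit vectors to first order. The set $V(T)$ is the convex hull of $W(T)$ (Lemma~\ref{lem:basic}). For $p=2$ both sets are the classical numerical range of a matrix.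

The spectrum does not control $\|f(T)\|$: if $T\ne0$ is nilpotent, $f(z)=z$ vanishes on the spectrum and $f(T)\neq0$. The numerical range contains the spectrum and also sees the nilpotent part, so one may ask how well it controls $\|f(T)\|$. Write $\|f\|_K=\sup_{z\in K}|f(z)|$ for a compact set $K\subset\mathbb C$, and put
\[
\mathcal C^W_{n,p}=\sup_{T\in\mathcal L(\ell_p^n)}\ \sup_{\|f\|_{W(T)}\neq0}\frac{\|f(T)\|}{\|f\|_{W(T)}},\qquad
\mathcal C^V_{n,p}=\sup_{T\in\mathcal L(\ell_p^n)}\ \sup_{\|f\|_{V(T)}\neq0}\frac{\|f(T)\|}{\|f\|_{V(T)}},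
\]
where $f$ ranges over the complex polynomials that do not vanish identically on $W(T)$, respectively $V(T)$. The choice $f\equiv1$ shows that both constants are at least $1$, and $\mathcal C^V_{n,p}\le\mathcal C^W_{n,p}$ (Lemma~\ref{lem:basic}). Diagonal operators contribute nothing more, since for them $\|f(T)\|$ is the maximum of $|f|$ over the eigenvalues. For $p=2$, the theorem of Crouzeix and Palencia \cite{CP} states that
\begin{equation}\label{eq:CP}
\|f(T)\|\le(1+\sqrt2)\,\|f\|_{W(T)}\qquad(T\in\mathcal L(\ell_2^n),\ f\text{ a polynomial}),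
\end{equation}
with no dependence on $n$.

How fast should the constants grow when $p\ne2$? Put
\[
\alpha_p=\max\{1/p,1/q\}-\tfrac12=\bigl|\tfrac1p-\tfrac12\bigr|\in[0,\tfrac12).
\]
For $p\ge2$ we have $\|x\|_p\le\|x\|_2\le n^{\alpha_p}\|x\|_p$, and for $p\le 2$ we have $\|x\|_2\le\|x\|_p\le n^{\alpha_p}\|x\|_2$. In both cases every $n\times n$ matrix $A$ satisfies
\begin{equation}\label{eq:compare}
\|A\|_{\ell_p^n\to\ell_p^n}\le n^{\alpha_p}\|A\|_{\ell_2^n\to\ell_2^n}.
\end{equation}
Together with \eqref{eq:CP}, this bounds $\|f(T)\|$ on $\ell_p^n$ by $(1+\sqrt2)n^{\alpha_p}$ times the supremum of $|f|$ over the \emph{Euclidean} numerical range of $T$. If the $\ell_p$ numerical range served as well as the Euclidean one, the constants would be of order at most $n^{\alpha_p}$. It is known that $\mathcal C^V_{n,p}\ge cn^{\alpha_p}$ and $\mathcal C^W_{n,p}\ge cn^{\alpha_p}$ for $n\ge2$, with an absolute constant $c>0$. The question, from \cite{MT}, is whether this is the true order.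

\medskip
\noindent\textbf{Question.} \emph{For fixed $1<p<\infty$, is there a constant $C_p$ such that $\mathcal C^V_{n,p}\le C_pn^{\alpha_p}$ for all $n\in\mathbb N$? More strongly, is there a constant $C_p'$ such that $\mathcal C^W_{n,p}\le C'_pn^{\alpha_p}$ for all $n\in\mathbb N$?}
\medskip

Let $\overline{\mathbb D}$ be the closed unit disk and let $\tau_p=p^{1/p}q^{1/q}$; this number lies in $[1,2]$, and $\tau_2=2$.

\begin{theorem}\label{thm:main}
Let $1<p<\infty$.
\begin{enumerate}
\item[(a)] For all $k\ge1$,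
\[
\mathcal C^W_{2k,p}\ge\mathcal C^V_{2k,p}\ge\frac{\tau_p}{2}\,k^{2\alpha_p}.
\]
Consequently $\mathcal C^W_{n,p}\ge\mathcal C^V_{n,p}\ge\frac16\,n^{2\alpha_p}$ for all $n\ge2$.
\item[(b)] If $p\ne2$, then for every $k\ge1$ and every $\delta>0$ there is $T\in\mathcal L(\ell_p^{2k})$ with $V(T)\subset\overline{\mathbb D}$ and
\[
\sup_m\|T^m\|\ge\Bigl(\frac{\tau_p}{e}-\delta\Bigr)k^{2\alpha_p}.
\]
\item[(c)] $\mathcal C^V_{n,2}=\mathcal C^W_{n,2}\le1+\sqrt2$ for all $n$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}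
A constant $C_p$ as in the Question exists if and only if $p=2$, and a constant $C'_p$ exists if and only if $p=2$.
\end{corollary}

\begin{proof}
If $p=2$, then $\alpha_p=0$ and (c) gives both bounds. If $p\ne2$, then $\alpha_p>0$, and (a) gives $\mathcal C^W_{n,p}/n^{\alpha_p}\ge\mathcal C^V_{n,p}/n^{\alpha_p}\ge\frac16n^{\alpha_p}\to\infty$.
\end{proof}

The lower bound $n^{2\alpha_p}=n^{|1-2/p|}$ is the square of the rate in the Question. We do not determine the exact order of growth for $p\neq2$. Part (b) shows that for $p\ne2$ the inclusion $V(T)\subset\overline{\mathbb D}$ does not bound the powers of $T$ by a constant independent of $n$, whereas for $p=2$ it bounds them by $1+\sqrt2$, by \eqref{eq:CP}.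

The operator in (a) and (b) is a sum of $k$ Jordan blocks of size two, with eigenvalues $(1-\eta)e^{2\pi i\kappa/k}$ close to the unit circle and off-diagonal entries of order $\eta$. The numerical range is tested one direction at a time, and in each direction at most one eigenvalue is close to the tangent line of the circle, so the blocks do not add up in $V(T)$. A suitable $f$ has a large derivative at all $k$ eigenvalues at once, so the blocks do add up in $f(T)$, and their sum is a Fourier matrix, which has large norm on $\ell_p^k$ when $p>2$.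

\section{Basic facts, duality, and the case $p=2$}\label{sec:basic}

The map $x\mapsto x^\sharp$ is continuous, because $z\mapsto\bar z|z|^{p-2}$ has modulus $|z|^{p-1}\to0$ at $z=0$. It acts coordinatewise and satisfies $(rx)^\sharp=r^{p-1}x^\sharp$ for $r\ge0$.

\begin{lemma}\label{lem:basic}
Let $T\in\mathcal L(\ell_p^n)$.
\begin{enumerate}
\item[(i)] $W(T)$ is compact and connected and contains every eigenvalue of $T$.
\item[(ii)] $V(T)$ is the convex hull of $W(T)$. In particular, $V(T)\subset\overline{\mathbb D}$ if and only if $\operatorname{Re}e^{-i\theta}\langle Tx,x^\sharp\rangle\le1$ for all real $\theta$ and all unit vectors $x$.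
\item[(iii)] $\mathcal C^V_{n,p}\le\mathcal C^W_{n,p}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $W(T)$ is the image of the unit sphere, which is compact and connected, under the continuous map $x\mapsto\langle Tx,x^\sharp\rangle$. If $Tx=\lambda x$ and $\|x\|_p=1$, then $\langle Tx,x^\sharp\rangle=\lambda$.

(ii) For a unit vector $x$, the functional $A\mapsto\langle Ax,x^\sharp\rangle$ has norm $1$ and value $1$ at $I$. So $W(T)\subset V(T)$, and $V(T)$, being convex, contains the convex hull of $W(T)$. Conversely, let $\|\varphi\|=\varphi(I)=1$. For small $t>0$ choose a unit vector $x_t$ such that $y_t=(I+tT)x_t$ has norm $\|I+tT\|>0$, and let $\xi_t=(y_t/\|y_t\|_p)^\sharp$, a unit vector of $\ell_q^n$. Then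
\[
1+t\operatorname{Re}\varphi(T)\le\|I+tT\|=\operatorname{Re}\langle y_t,\xi_t\rangle\le1+t\operatorname{Re}\langle Tx_t,\xi_t\rangle .
\]
Along a sequence $t\to0$ we have $x_t\to x$ with $\|x\|_p=1$; then $y_t\to x$ and $\xi_t\to x^\sharp$, so $\operatorname{Re}\varphi(T)\le\max\operatorname{Re}W(T)$. The same bound for $e^{-i\theta}T$ shows that $\varphi(T)$ lies in every closed half-plane containing $W(T)$. The intersection of these half-planes is the convex hull of the compact set $W(T)$. The last statement follows because $\overline{\mathbb D}$ is convex and $|w|=\max_\theta\operatorname{Re}e^{-i\theta}w$.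

(iii) By (ii), $\|f\|_{W(T)}\le\|f\|_{V(T)}$, so we only need that $\|f\|_{V(T)}\ne0$ implies $\|f\|_{W(T)}\neq0$. If a nonzero polynomial $f$ vanishes on $W(T)$, then $W(T)$ is finite and connected, hence a point; then $V(T)=W(T)$ and $f$ vanishes on $V(T)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
For $p=2$ we have $x^\sharp=\bar x$, so $W(T)$ is the classical numerical range. It is convex by the Toeplitz--Hausdorff theorem, so $V(T)=W(T)$ by Lemma~\ref{lem:basic}(ii), and the bound is \eqref{eq:CP}.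
\end{proof}

The construction below gives growth only for $p>2$. Transposition carries it over to $p<2$.

\begin{lemma}\label{lem:dual}
Let $T\in\mathcal L(\ell_q^n)$ and regard the transpose $T^t$ as an operator on $\ell_p^n$. Then $W(T^t)=W(T)$, $V(T^t)=V(T)$, and $\|f(T^t)\|=\|f(T)\|$ for every polynomial $f$. Hence $\mathcal C^V_{n,p}=\mathcal C^V_{n,q}$.
\end{lemma}

\begin{proof}
For any matrix $A$ we have $\langle A^tx,\xi\rangle=\langle A\xi,x\rangle$. Taking the supremum of the modulus over unit vectors $x\in\ell_p^n$, $\xi\in\ell_q^n$ shows that the norm of $A^t$ on $\ell_p^n$ equals the norm of $A$ on $\ell_q^n$; apply this to $A=f(T)$, using $f(T^t)=f(T)^t$. The condition $\|x\|_p=\|\xi\|_q=\langle x,\xi\rangle=1$ is symmetric under exchanging $(x,p)$ with $(\xi,q)$, so $W(T^t)=W(T)$, and the convex hulls agree.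
\end{proof}

The constant $\tau_p$ enters through Young's inequality $X^{1/p}Y^{1/q}\le X/p+Y/q$ ($X,Y\ge0$). With $X=p$, $Y=q$ it gives $\tau_p\le2$, and $\tau_p\ge1$ because $p,q>1$. With $X=pDu^p$, $Y=qEv^p$ and $p/q=p-1$ it gives
\begin{equation}\label{eq:young}
\tau_p\,D^{1/p}E^{1/q}\,uv^{p-1}\le Du^p+Ev^p\qquad(u,v,D,E\ge0).
\end{equation}
For $D=E=1$ there is equality at $u^p=1/p$, $v^p=1/q$. Since $uv^{p-1}$ is continuous and vanishes at $u=0$, we obtain
\begin{equation}\label{eq:disk}
\{uv^{p-1}:\ u\in\mathbb C,\ v\ge0,\ |u|^p+v^p=1\}=\{z:\ |z|\le1/\tau_p\}.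
\end{equation}

\section{One eigenvalue and two eigenvalues}\label{sec:small}

We write vectors of $\ell_p^{2k}$ as pairs $x=(a,b)$ with $a,b\in\ell_p^k$, so that $\|x\|_p^p=\|a\|_p^p+\|b\|_p^p$ and $x^\sharp=(a^\sharp,b^\sharp)$. The \emph{lower-left block} of $A\in\mathcal L(\ell_p^{2k})$ sends $a$ to the second component of $A(a,0)$. Its norm is at most $\|A\|$, because $a\mapsto(a,0)$ is an isometry and $(a,b)\mapsto b$ is a contraction.

The first thing to try is a scalar plus a nilpotent coupling of large norm. This gives no growth.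

\begin{lemma}\label{lem:one}
Let $\lambda\in\mathbb C$, let $B\in\mathcal L(\ell_p^k)$ be nonzero, and let $T_0(a,b)=(\lambda a,\lambda b+Ba)$. Then $W(T_0)=V(T_0)$ is the closed disk with center $\lambda$ and radius $r=\|B\|/\tau_p$, and
\[
\tau_p\le\sup_{f\ne0}\frac{\|f(T_0)\|}{\|f\|_{V(T_0)}}\le1+\tau_p .
\]
\end{lemma}

\begin{proof}
Write $T_0=\lambda I+N$ with $N(a,b)=(0,Ba)$, so $N^2=0$ and $\|N\|=\|B\|$. For a unit vector $x=(a,b)$ we have $\langle T_0x,x^\sharp\rangle=\lambda+\langle Ba,b^\sharp\rangle$, and $|\langle Ba,b^\sharp\rangle|\le\|B\|\,\|a\|_p\|b\|_p^{p-1}\le r$ by H\"older's inequality and \eqref{eq:disk}. Conversely, let $a_0$ be a unit vector with $\|Ba_0\|_p=\|B\|$ and let $b_0=Ba_0/\|B\|$. For $a=ua_0$, $b=vb_0$ with $u\in\mathbb C$, $v\geq0$, $|u|^p+v^p=1$ we get $\langle Ba,b^\sharp\rangle=\|B\|\,uv^{p-1}$, which fills the disk of radius $r$ by \eqref{eq:disk}. Since $f(T_0)=f(\lambda)I+f'(\lambda)N$ and Cauchy's estimate gives $|f'(\lambda)|\le\|f\|_{V(T_0)}/r$, the upper bound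 follows. For $f(z)=z-\lambda$ the ratio is $\|B\|/r=\tau_p$.
\end{proof}

With a single eigenvalue, $f(T_0)$ and the numerical range both see the full norm of $B$, and it cancels. We want an operator for which $f(T)$ still sees $\|B\|$ while the numerical range sees only the norm of one column of $B$ at a time. The columns should therefore belong to different eigenvalues. Two columns already show the effect.

\begin{example}\label{ex:two}
Let $p>2$, $k=2$, $0<\eta<1$, $\rho=1-\eta$, $\gamma>0$, and $c=2^{-1/p}\gamma$. On $\ell_p^4$ let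
\[
T=\begin{pmatrix}\rho&0&0&0\\0&-\rho&0&0\\c&c&0&\rho\\c&-c&\rho&0\end{pmatrix},
\qquad R=2^{-1/p}\begin{pmatrix}1&1\\1&-1\end{pmatrix}.
\]
The lower-left block of $T$ is $\gamma R$. The columns $\chi_0,\chi_1$ of $R$ are unit vectors of $\ell_p^2$, but $\|R\|\ge2^{1-2/p}>1$: the vector $(1,1)$ has norm $2^{1/p}$ and its image $2^{-1/p}(2,0)$ has norm $2^{1-1/p}$.

\emph{Powers.} The lower-right block is $\rho S$, where $S$ swaps the two coordinates, and $S\chi_0=\chi_0$, $S\chi_1=-\chi_1$. So on the plane spanned by $(e_0,0)$ and $(0,\chi_0)$ the operator $T$ is a Jordan block with eigenvalue $\rho$ and off-diagonal entry $\gamma$; on the plane spanned by $(e_1,0)$ and $(0,\chi_1)$ it is the same with eigenvalue $-\rho$. The off-diagonal entries of the $M$th powers are $\gamma M(\pm\rho)^{M-1}$. For odd $M$, the lower-left block of $T^M$ is therefore $\gamma M\rho^{M-1}R$. The operator $T_0$ of Lemma~\ref{lem:one} with $\lambda=\rho$, $B=\gamma R$ has the same lower-left block in $T_0^M$.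

\emph{Numerical range.} For $T_0$, the inclusion $V(T_0)\subset\overline{\mathbb D}$ holds if and only if $\gamma\le\tau_p\eta/\|R\|$. For $T$ and a unit vector $x=(a,b)$, use $|\langle Sb,b^\sharp\rangle|\le\|b\|_p^p$ and $\|Ra\|_p\le|a_0|+|a_1|$ to get
\begin{multline*}
1-\operatorname{Re}e^{-i\theta}\langle Tx,x^\sharp\rangle\ge(1-\rho\cos\theta)|a_0|^p+(1+\rho\cos\theta)|a_1|^p\\+\eta\|b\|_p^p-\gamma(|a_0|+|a_1|)\|b\|_p^{p-1}.
\end{multline*}
Let $\cos\theta\ge0$; otherwise exchange $a_0$ and $a_1$. The coefficient of $|a_0|^p$ may be as small as $\eta$, but that of $|a_1|^p$ is at least $1$. Fix $0<\varepsilon<1$ and divide $\eta\|b\|_p^p$ unevenly. By \eqref{eq:young},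
\begin{align*}
\eta|a_0|^p+(1-\varepsilon)\eta\|b\|_p^p&\ge\tau_p(1-\varepsilon)^{1/q}\,\eta\,|a_0|\,\|b\|_p^{p-1},\\
|a_1|^p+\varepsilon\eta\|b\|_p^p&\ge\tau_p\,\varepsilon^{1/q}\,\eta^{1/q}\,|a_1|\,\|b\|_p^{p-1}.
\end{align*}
The second line has $\eta^{1/q}$ where the first has $\eta$, and $\varepsilon^{1/q}\eta^{1/q}\ge\eta$ as soon as $\eta\le\varepsilon^{p-1}$. For such $\eta$, the value $\gamma=\tau_p(1-\varepsilon)^{1/q}\eta$ gives $V(T)\subset\overline{\mathbb D}$. Separating the eigenvalues has thus enlarged the admissible coupling, and with it the lower-left block of the $M$th power, by a factor arbitrarily close to $\|R\|$.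
\end{example}

\section{The coupled isometries and their numerical range}\label{sec:operator}

To turn the factor $\|R\|$ into a power of $k$ we need three things on $\ell_p^k$: a diagonal isometry $\Lambda$ with distinct eigenvalues, an isometry $S$ with the same eigenvalues, and a matrix $R$ of large norm whose columns are unit eigenvectors of $S$. The cyclic shift and its characters provide them. Fix $k\ge1$, let $\omega=e^{2\pi i/k}$, index $\mathbb C^k$ by $\mathbb Z/k$ with standard basis $(e_\kappa)$, and set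
\[
\chi_\kappa(j)=k^{-1/p}\omega^{\kappa j},\qquad Ra=\sum_\kappa a_\kappa\chi_\kappa,\qquad \Lambda e_\kappa=\omega^\kappa e_\kappa,\qquad (Sb)(j)=b(j+1).
\]
Then $\|\chi_\kappa\|_p=1$, both $\Lambda$ and $S$ are invertible isometries of $\ell_p^k$, and $S\chi_\kappa=\omega^\kappa\chi_\kappa$, that is, $SR=R\Lambda$.

\begin{lemma}\label{lem:R}
On $\ell_p^k$ we have $\|R\|=k^{1-2/p}=k^{2\alpha_p}$ if $p\ge2$, and $\|R\|=1$ if $p\le2$.
\end{lemma}

\begin{proof}
Write $R=k^{1/2-1/p}F$, where $F=(k^{-1/2}\omega^{\kappa j})$ is unitary on $\ell_2^k$. By \eqref{eq:compare}, $F$ has norm at most $k^{\alpha_p}$ on $\ell_p^k$. If $p\le2$, then $k^{1/2-1/p}=k^{-\alpha_p}$, so $\|R\|\le1=\|Re_0\|_p$. If $p\ge2$, then $\|R\|\le k^{2\alpha_p}$. For $a=(1,\dots,1)$ we have $\|a\|_p=k^{1/p}$, while $(Ra)(j)=k^{-1/p}\sum_\kappa\omega^{\kappa j}$ equals $k^{1-1/p}$ at $j=0$ and $0$ elsewhere. Hence $\|R\|\ge k^{1-2/p}$.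
\end{proof}

This lemma is the only place where the hypothesis $p>2$ matters; for $p\le2$ the construction gains nothing.

For $0<\eta<1$ and $\gamma>0$ put $\rho=1-\eta$, $\lambda_\kappa=\rho\omega^\kappa$, and define $T\in\mathcal L(\ell_p^{2k})$ by
\begin{equation}\label{eq:T}
T(a,b)=\bigl(\rho\Lambda a,\ \rho Sb+\gamma Ra\bigr).
\end{equation}
For $k=2$ this is the matrix of Example~\ref{ex:two}. Each block alone limits the size of $\gamma$.

\begin{lemma}\label{lem:disks}
For each $\kappa$, the set $W(T)$ contains the closed disk with center $\lambda_\kappa$ and radius $\gamma/\tau_p$. In particular $V(T)$ is infinite, and $V(T)\subset\overline{\mathbb D}$ forces $\gamma\le\tau_p\eta$.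
\end{lemma}

\begin{proof}
Let $x=(ue_\kappa,v\chi_\kappa)$ with $u\in\mathbb C$, $v\ge0$, $|u|^p+v^p=1$. Then $Tx=\lambda_\kappa x+(0,\gamma u\chi_\kappa)$, so $\langle Tx,x^\sharp\rangle=\lambda_\kappa+\gamma uv^{p-1}\langle\chi_\kappa,\chi_\kappa^\sharp\rangle=\lambda_\kappa+\gamma uv^{p-1}$. Apply \eqref{eq:disk}.
\end{proof}

The main point is that, for small $\eta$, this necessary condition is almost sufficient, although all $k$ blocks are present.

\begin{proposition}\label{prop:range}
Let $1<p<\infty$, $k\ge1$, $\sigma=1-\cos(\pi/k)>0$ and $0<\varepsilon<1$. If $0<\eta<1$ and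
\begin{equation}\label{eq:param}
\eta\le\sigma\,\varepsilon^{p-1}\|R\|^{-p},\qquad\gamma=s\eta,\qquad s=\tau_p(1-\varepsilon)^{1/q},
\end{equation}
then $V(T)\subset\overline{\mathbb D}$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\begin{scope}[rotate=15]
\draw (0,0) circle (1);
\foreach \x in {-15,45,105,165,225,285} {\draw[fill=gray!25] (\x:0.85) circle (0.13); \fill (\x:0.85) circle (0.015);}
\draw[thick] (1,-0.95) -- (1,0.9);
\draw[dashed,->] (0,0) -- (1,0) node[right] {$e^{i\theta}$};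
\draw (-15:0.85) -- (1,-0.22) node[right] {$D_0$};
\draw (45:0.85) -- (1,0.601) node[right] {$D_1$};
\draw (285:0.85) -- (1,-0.821) node[right] {$D_5$};
\node at (-15:0.6) {$\lambda_0$};
\node at (45:0.6) {$\lambda_1$};
\node at (285:0.6) {$\lambda_5$};
\end{scope}
\end{tikzpicture}
\caption{The eigenvalues $\lambda_\kappa=(1-\eta)e^{2\pi i\kappa/k}$ for $k=6$, with the disks of radius $\gamma/\tau_p$ that the single blocks contribute to $W(T)$. The number $D_\kappa$ is the distance from $\lambda_\kappa$ to the tangent line of the unit circle at $e^{i\theta}$. For each $\theta$, all but one of these distances are at least $1-\cos(\pi/k)$, however small $\eta$ is.}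
\label{fig:disk}
\end{figure}

\begin{proof}
Let $\theta$ be real and let $x=(a,b)$ be a unit vector. Then
\[
\langle Tx,x^\sharp\rangle=\sum_\kappa\lambda_\kappa|a_\kappa|^p+\rho\langle Sb,b^\sharp\rangle+\gamma\langle Ra,b^\sharp\rangle .
\]
H\"older's inequality gives $|\langle Sb,b^\sharp\rangle|\le\|b\|_p^p$, since $S$ is an isometry, and $|\langle Ra,b^\sharp\rangle|\le\|Ra\|_p\|b\|_p^{p-1}$. Writing $1=\sum_\kappa|a_\kappa|^p+\|b\|_p^p$, we see from Lemma~\ref{lem:basic}(ii) that it suffices to prove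
\begin{equation}\label{eq:goal}
\gamma\|Ra\|_p\|b\|_p^{p-1}\le\sum_\kappa D_\kappa|a_\kappa|^p+\eta\|b\|_p^p,\qquad D_\kappa=1-\rho\cos\Bigl(\frac{2\pi\kappa}k-\theta\Bigr);
\end{equation}
see Figure~\ref{fig:disk}. Every $D_\kappa$ is at least $\eta$, but this bound alone, combined with $\|Ra\|_p\le\|R\|\|a\|_p$, would again require $\gamma\|R\|\le\tau_p\eta$. We use that the circle is strictly convex.

Let $\kappa_0$ be an index for which $\omega^{\kappa_0}$ is closest to $e^{i\theta}$. If some $\kappa\neq\kappa_0$ had angular distance less than $\pi/k$ from $\theta$, so would $\kappa_0$, and the two roots of unity would be at angular distance less than $2\pi/k$, which is impossible. Indices $\kappa\ne\kappa_0$ exist only when $k\ge2$, where $\cos(\pi/k)\ge0$, so $D_\kappa\ge1-\rho\cos(\pi/k)\ge\sigma$ for all $\kappa\ne\kappa_0$. With $a'=a-a_{\kappa_0}e_{\kappa_0}$ we get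
\[
\sum_\kappa D_\kappa|a_\kappa|^p\ge\eta|a_{\kappa_0}|^p+\sigma\|a'\|_p^p,\qquad
\|Ra\|_p\le|a_{\kappa_0}|+\|R\|\,\|a'\|_p,
\]
where the second bound uses $\|\chi_{\kappa_0}\|_p=1$. For the undamped index, \eqref{eq:young} with $D=\eta$, $E=(1-\varepsilon)\eta$, for which $\tau_pD^{1/p}E^{1/q}=\gamma$, gives
\[
\gamma|a_{\kappa_0}|\,\|b\|_p^{p-1}\le\eta|a_{\kappa_0}|^p+(1-\varepsilon)\eta\|b\|_p^p .
\]
For the other indices, \eqref{eq:param} gives $\eta^{1/p}\|R\|\le\sigma^{1/p}\varepsilon^{1/q}$, so $\gamma\|R\|\le\tau_p\eta^{1/p}\eta^{1/q}\|R\|\le\tau_p\sigma^{1/p}(\varepsilon\eta)^{1/q}$, and \eqref{eq:young} with $D=\sigma$, $E=\varepsilon\eta$ gives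
\[
\gamma\|R\|\,\|a'\|_p\|b\|_p^{p-1}\le\sigma\|a'\|_p^p+\varepsilon\eta\|b\|_p^p .
\]
Adding the last two inequalities proves \eqref{eq:goal}.
\end{proof}

\begin{remark}\label{rem:eta}
Some smallness of $\eta$ in terms of $k$ is needed. Let $p>2$, $k\ge2$, $a=uk^{-1/p}(1,\dots,1)$, $b=ve_0$ with $u^p=1/p$, $v^p=1/q$. Then $\sum_\kappa\lambda_\kappa|a_\kappa|^p=0$ and $\langle Sb,b^\sharp\rangle=0$, so $\langle Tx,x^\sharp\rangle=\gamma k^{1-2/p}/\tau_p$. With $\gamma=s\eta$, the inclusion $V(T)\subset\overline{\mathbb D}$ therefore forces $\eta\le(\tau_p/s)k^{-(1-2/p)}$.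
\end{remark}

\section{Polynomials of the coupled isometries}\label{sec:lower}

The relation $SR=R\Lambda$ makes the contributions of the coupling to $T^m$ add up coherently.

\begin{lemma}\label{lem:calculus}
Let $T$ be given by \eqref{eq:T}. For every polynomial $f$, the lower-left block of $f(T)$ is $\gamma Rf'(\rho\Lambda)$, where $f'(\rho\Lambda)=\operatorname{diag}(f'(\lambda_\kappa))$. Hence $\|f(T)\|\ge\gamma\|Rf'(\rho\Lambda)\|$.
\end{lemma}

\begin{proof}
By linearity it suffices to treat $f(z)=z^m$; the case $m=0$ is $0=0$. We show by induction that $T^m(a,0)=(\rho^m\Lambda^ma,\ \gamma m\rho^{m-1}R\Lambda^{m-1}a)$ for $m\ge1$. For $m=1$ this is \eqref{eq:T}. Applying $T$, the second component becomes $\gamma m\rho^mSR\Lambda^{m-1}a+\gamma\rho^mR\Lambda^ma=\gamma(m+1)\rho^mR\Lambda^ma$.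
\end{proof}

Since $\gamma$ is of order $\eta$, we need a polynomial that is bounded by about $1$ on $\overline{\mathbb D}$ and whose derivative has the same modulus, of order $1/\eta$, at all the points $\lambda_\kappa$. Then $f'(\rho\Lambda)$ is a multiple of an invertible isometry, and the whole norm of $R$ survives. A monomial of degree $1/\eta$ does this.

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $p>2$. Choose $\varepsilon\in(0,1)$ such that $s=\tau_p(1-\varepsilon)^{1/q}$ satisfies $s/e\ge\tau_p/e-\delta$, then an integer $M\ge2$ such that $\eta=1/M$ satisfies \eqref{eq:param}, and let $\gamma=s\eta$. By Proposition~\ref{prop:range}, $V(T)\subset\overline{\mathbb D}$. We have $\rho^{-(M-1)}=(1+\frac1{M-1})^{M-1}\le e$. Lemma~\ref{lem:calculus} with $f(z)=z^M$ and Lemma~\ref{lem:R} give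
\[
\|T^M\|\ge\gamma M\rho^{M-1}\|R\Lambda^{M-1}\|=s\rho^{M-1}\|R\|\ge\frac se\,k^{2\alpha_p}.
\]
For $p<2$, carry out the construction on $\ell_q^{2k}$, where $q>2$, and transpose; by Lemma~\ref{lem:dual} and $\alpha_p=\alpha_q$, $\tau_p=\tau_q$, the transpose has the required properties on $\ell_p^{2k}$.
\end{proof}

Since $0<\|z^M\|_{V(T)}\le1$, part (b) already gives $\mathcal C^V_{2k,p}\ge\frac{\tau_p}ek^{2\alpha_p}$ for $p\neq2$, enough to answer the Question. To improve $1/e$, recall the Schwarz--Pick inequality: an analytic $f$ with $|f|\le1$ in the open unit disk satisfies $|f'(z)|\le(1-|f(z)|^2)/(1-|z|^2)$. At $|z|=1-\eta$ it gives $\eta|f'(z)|\le1/(2-\eta)$, so $1/2$ is the most one can reach as $\eta\to0$. To come close to it at all $k$ points, $f$ should vanish at each $\lambda_\kappa$ and be invariant under rotation by $\omega$. All $\lambda_\kappa$ have the same $k$th power $\rho^k$, which suggests composing $z^k$ with the disk automorphism that vanishes at $\rho^k$.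

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
By Lemma~\ref{lem:basic}(iii) only the bounds for $\mathcal C^V$ need proof. For $p=2$ they read $\mathcal C^V_{2k,2}\ge1$ and $\mathcal C^V_{n,2}\ge\frac16$, and $f\equiv1$ gives both. By Lemma~\ref{lem:dual} we may assume $p>2$.

\emph{Even dimension.} Let $\varepsilon,\eta,\gamma,s$ satisfy \eqref{eq:param}, so that $V(T)\subset\overline{\mathbb D}$. Put
\[
w_0=\rho^k,\qquad\beta(w)=\frac{w-w_0}{1-w_0w},\qquad f(z)=\beta(z^k).
\]
The function $f$ is analytic in $|z|<1/\rho$, a neighborhood of $\overline{\mathbb D}$. The identity $|1-w_0w|^2-|w-w_0|^2=(1-w_0^2)(1-|w|^2)$ shows that $|\beta|\le1$ on $\overline{\mathbb D}$ with equality on the circle, so $\|f\|_{\overline{\mathbb D}}=1$. From $\beta'(w)=(1-w_0^2)/(1-w_0w)^2$ we get $\beta'(w_0)=1/(1-w_0^2)$, and $\lambda_\kappa^k=w_0$, $\lambda_\kappa^{k-1}=\rho^{k-1}\omega^{-\kappa}$. Therefore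
\[
f'(\lambda_\kappa)=t\,\omega^{-\kappa},\qquad t=\frac{k\rho^{k-1}}{1-\rho^{2k}},\qquad
\eta t=\frac{k\rho^{k-1}}{1+\rho+\dots+\rho^{2k-1}}\longrightarrow\frac12\quad(\eta\to0).
\]

The function $f$ is not a polynomial, so let $f_N$ be its Taylor polynomials at $0$. They converge to $f$ uniformly on $\overline{\mathbb D}$ together with their derivatives, so $\|f_N\|_{\overline{\mathbb D}}\to1$ and $f_N'(\rho\Lambda)\to t\Lambda^{-1}$. For large $N$ the polynomial $f_N$ is nonzero, because $f_N'(\lambda_0)\to t\ne0$; since $V(T)$ is infinite by Lemma~\ref{lem:disks}, $\|f_N\|_{V(T)}\neq0$ and $f_N$ is admissible. By Lemmas~\ref{lem:calculus} and~\ref{lem:R},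
\begin{equation}\label{eq:final}
\mathcal C^V_{2k,p}\ge\frac{\|f_N(T)\|}{\|f_N\|_{\overline{\mathbb D}}}\ge\frac{\gamma\|Rf_N'(\rho\Lambda)\|}{\|f_N\|_{\overline{\mathbb D}}}\ \longrightarrow\ \gamma t\,\|R\Lambda^{-1}\|=s\,(\eta t)\,k^{2\alpha_p}\qquad(N\to\infty).
\end{equation}
For fixed $\varepsilon$, condition \eqref{eq:param} allows $\eta\to0$, which gives $\mathcal C^V_{2k,p}\ge\frac s2k^{2\alpha_p}$. Then $\varepsilon\to0$ gives $s\to\tau_p$.

\emph{Odd dimension.} Let $n=2k+1$ with $k\ge1$, and let $T'=T\oplus0$, that is, $T'(y,\zeta)=(Ty,0)$ for $y\in\ell_p^{2k}$, $\zeta\in\mathbb C$. For a unit vector $x=(y,\zeta)$ we have $\langle T'x,x^\sharp\rangle=\langle Ty,y^\sharp\rangle$, which is $0$ if $y=0$ and otherwise equals $\|y\|_p^p\,w$ with $w=\langle T\hat y,\hat y^\sharp\rangle\in W(T)$, $\hat y=y/\|y\|_p$. Hence $W(T')$, and with it $V(T')$, lies in $\overline{\mathbb D}$. Taking $\zeta=0$ shows $W(T')\supset W(T)$, so $V(T')$ is infinite. Finally $g(T')=g(T)\oplus g(0)$ has norm at least $\|g(T)\|$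 for every polynomial $g$. So \eqref{eq:final} holds with $\mathcal C^V_{2k+1,p}$ on the left, and $\mathcal C^V_{2k+1,p}\ge\frac{\tau_p}2k^{2\alpha_p}$.

For $n\ge2$ and $k=\lfloor n/2\rfloor$ we have $k\ge n/3$: this is $3k\ge2k+1$ when $n$ is odd. Since $\tau_p\ge1$ and $2\alpha_p\le1$,
\[
\mathcal C^V_{n,p}\ge\frac{\tau_p}2k^{2\alpha_p}\ge\frac12\,3^{-2\alpha_p}n^{2\alpha_p}\ge\frac16\,n^{2\alpha_p}.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:square}
The factorization $R=k^{\alpha_p}F$ ($p>2$) from Lemma~\ref{lem:R} shows where the guess based on \eqref{eq:compare} loses a factor. The norm $k^{\alpha_p}$ of the unitary matrix $F$ on $\ell_p^k$ is the loss that \eqref{eq:compare} accounts for. The other factor is the Euclidean length $\|\chi_\kappa\|_2=k^{\alpha_p}$ of the $\ell_p$-unit vector $\chi_\kappa$. Testing $T$ on the Euclidean unit vectors $(ue_\kappa,v\chi_\kappa/\|\chi_\kappa\|_2)$, $|u|^2+v^2=1$, gives the values $\lambda_\kappa+\gamma uv\,k^{\alpha_p}$. So the Euclidean numerical range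 of $T$ contains disks of radius $\gamma k^{\alpha_p}/2=s\eta k^{\alpha_p}/2$ about points at distance $\eta$ from the unit circle, and it leaves $\overline{\mathbb D}$ once $sk^{\alpha_p}>2$, while $V(T)$ stays inside.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CP}
Crouzeix and Palencia, SIAM J. Matrix Anal. Appl. \textbf{38} (2017), 649--655.

\bibitem{MT}
Vladimir M\"uller and Yuri Tomilov, \emph{Numerical and essential numerical ranges on $\ell_p$}, arXiv:2606.22693 (2026).

\end{thebibliography}
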